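# Acute tetrahedra are not gentile

## 1. Tetrahedra, gentilings, wedges and spherical links

We fix the vocabulary first, with an example for each notion. Tetrahedra are closed and non-degenerate throughout, and mirror images count as similar (and as congruent, when the ratio is $1$).

**Dihedral angle.** At an edge of a tetrahedron two facets meet, and the angle between them, measured inside, is the dihedral angle of that edge. If $n_1,n_2$ are inward normals of the two facets, it is the angle $\theta\in(0,\pi)$ with $\cos\theta=-\dfrac{n_1\cdot n_2}{|n_1||n_2|}$. For example, in the regular tetrahedron all six dihedral angles equal $\arccos\frac13\approx70.5^\circ$. For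
$$T_0=\{(x,y,z):0\le x\le y\le z\le1\}$$
the inward normals are $(1,0,0)$, $(-1,1,0)$, $(0,-1,1)$, $(0,0,-1)$, and the six pairs give $45^\circ,45^\circ,60^\circ,90^\circ,90^\circ,90^\circ$.

**Acute.** A tetrahedron is acute if all six dihedral angles are strictly less than $\pi/2$. The regular tetrahedron is acute and $T_0$ is not.

**Gentile.** A subdivision of a figure into tiles means that the closed tiles have pairwise disjoint interiors and that their union is the figure. A figure $T$ is an $r$-gentile, $r\ge2$, if it can be subdivided into $r$ tiles each similar to $T$; such a subdivision is an $r$-gentiling. The tiles may have different sizes. A figure is gentile if it is an $r$-gentile for some $r\ge2$. In the plane every triangle is a 4-gentile: cut along the segments joining the midpoints of the sides.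

In space, $T_0$ is an 8-gentile. Indeed, the planes $x_i=k$ and $x_i-x_j=k$ ($k\in\mathbb Z$) cut space into the cells $v+\{0\le x_{\sigma(1)}\le x_{\sigma(2)}\le x_{\sigma(3)}\le1\}$ with $v\in\mathbb Z^3$, $\sigma\in S_3$: the cell of a point is determined by the integer parts of its coordinates and by the order of the fractional parts. Each cell is congruent to $T_0$ (translate and permute coordinates). The tetrahedron $2T_0$ is bounded by the planes $x=0$, $x=y$, $y=z$, $z=2$ of this family, so it is a union of cells, and by volume there are $8$ of them.

**Least angle and hypothesis (H).** Two distinct edges of a tetrahedron are adjacent if they share a vertex and opposite otherwise. Let $m=m(T)$ be the smallest dihedral angle of $T$. Hypothesis (H) says: all dihedral angles of $T$ are $\le\pi/2$, and for every edge with dihedral angle $m$ the four adjacent edges have dihedral angles $<\pi/2$. Every acute tetrahedron satisfies (H). Under (H) we have $m<\pi/2$, because an edge adjacent to one of angle $m$ has angle at least $m$ and less than $\pi/2$.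

For an example that is not acute, take $P,Q=(\pm1,0,0)$ and $R,U=(0,\pm\frac13,1)$. Projecting along $RU$ shows that the dihedral angle there is $2\arctan1=90^\circ$; projecting along $PQ$ gives $2\arctan\frac13\approx36.9^\circ$ there. The reflections $x\mapsto-x$ and $y\mapsto-y$ make the other four angles equal. Two of the facets lie in $x+z=1$ and $z=3y$, with outward normals $(1,0,1)$ and $(0,3,-1)$, so these four angles have cosine $\frac{1}{\sqrt2\sqrt{10}}\approx0.224$ and are about $77^\circ$. So (H) holds and the tetrahedron is not acute. On the other hand $T_0$ fails (H): an edge of angle $45^\circ$ is adjacent to edges of angle $90^\circ$.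

**Wedge.** A wedge of angle $\theta<\pi$ is the intersection of two closed half-spaces whose bounding planes meet in a line, its axis, at interior angle $\theta$. For example $\{x\ge0,\ y\ge0\}\subset\mathbb R^3$ is a wedge of angle $\pi/2$ whose axis is the $z$-axis.

**Tangent cone.** Near a point $x$ a polyhedron coincides with a cone with apex $x$, its tangent cone at $x$. For a tetrahedron there are four kinds: the whole space ($x$ interior), a half-space ($x$ in the relative interior of a facet), a wedge whose angle is the dihedral angle ($x$ in the relative interior of an edge), and a three-sided cone ($x$ a vertex). We write $\operatorname{relint}e$ for the relative interior of a segment or line $e$; for a line it is the line itself.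

**Locally finite.** A tiling of a set $K$ is locally finite if every point of $K$ has a neighborhood that meets only finitely many tiles. The tiling of space by the cells above is locally finite.

**Lune.** The unit directions from a point of the axis into a wedge of angle $\theta$ form a lune of angle $\theta$. It is bounded by two great semicircles with common endpoints, its apices, which are the two directions of the axis. The wedge $\{x\ge0,\ y\ge0\}$ gives the quarter sphere with apices $(0,0,\pm1)$.

**Vertex triangle.** The unit directions from a vertex into a tetrahedron form a spherical triangle. Its angles are the dihedral angles of the three edges at the vertex, its sides are the three face angles there, and the side opposite the angle of an edge is the face angle between the other two edges. For $T_0$ at the origin the directions are those of $(0,0,1),(0,1,1),(1,1,1)$, and the angles there are $45^\circ,90^\circ,60^\circ$ respectively. For the regular tetrahedron all angles are $\arccos\frac13$ and all sides are $\pi/3$.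

We need three facts about a spherical triangle with angles $A,B,C$ and side $s_A$ opposite $A$. They rest on the cosine formula for angles,
$$\cos s_A=\frac{\cos A+\cos B\cos C}{\sin B\sin C}.\tag{1}$$
(Check on the regular tetrahedron: $(\frac13+\frac19)/\frac89=\frac12=\cos\frac\pi3$.)

**(S1)** $A+B+C>\pi$, and a larger angle lies opposite a larger side. This is textbook.

**(S2)** If $A,B<\pi/2$ and $C\le\pi/2$, then $s_A<A$. Indeed $\sin B\sin C<1$, $\cos A>0$ and $\cos B\cos C\ge0$, so (1) gives $\cos s_A\ge\frac{\cos A}{\sin B\sin C}>\cos A$.

**(S3)** If $A,B,C<\pi/2$, then all sides are $<\pi/2$, because the numerator in (1) is positive. Moreover, for fixed $A<\pi/2$ the right-hand side of (1), as a function of $B,C\in(0,\pi/2]$, is strictly decreasing in $B$ and in $C$. Its $B$-derivative is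
$$\frac{-\sin^2B\cos C-(\cos A+\cos B\cos C)\cos B}{\sin^2B\,\sin C}=-\frac{\cos C+\cos A\cos B}{\sin^2B\,\sin C},$$
which is negative except possibly at the endpoint $B=\pi/2$ when $C=\pi/2$; the roles of $B$ and $C$ are symmetric.

## 2. What is claimed about acute tetrahedra

The problem has as its source Herman Haverkort, "No acute tetrahedron is an 8-reptile", arXiv:1508.03773 (2015). It asks: can an acute tetrahedron be cut into two or more tetrahedra, all similar to it? The conjecture is that it cannot. It is known that no acute tetrahedron is an $r$-gentile for $r<9$; we will not use this.

The midpoint cut that works for every triangle already shows how acuteness interferes. Joining the midpoints of the edges of a tetrahedron $T$ cuts off four corner tetrahedra similar to $T$ with ratio $\frac12$ and leaves an octahedron. The obvious way to finish is to cut the octahedron into four tetrahedra around one of its three diagonals. The four dihedral angles at that diagonal add up to $2\pi$, so they cannot all be less than $\pi/2$. Hence this cut never produces copies of an acute $T$. Of course a gentiling may look quite different, and we need an argument that applies to all of them.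

**Theorem 1.** No acute tetrahedron is gentile.

**Theorem 2 (local obstruction).** Let $T$ satisfy (H). Let $K\subset\mathbb R^3$ and let $e$ be a segment or a line such that near every point of $\operatorname{relint}e$ the set $K$ coincides with a wedge of angle $m(T)$ with axis along $e$. If $K$ is tiled, locally finitely, by tetrahedra similar to $T$, then no tile has an edge contained in $\operatorname{relint}e$.

**Corollary 3.**

1. No tetrahedron satisfying (H) is gentile; in particular Theorem 1 holds.
2. If a convex polyhedron has an edge with dihedral angle $m(T)$ and is dissected into finitely many tetrahedra similar to $T$, where $T$ satisfies (H), then that edge consists of at most two tile edges.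
3. An infinite wedge of angle $m(T)$, where $T$ satisfies (H), has no locally finite tiling by tetrahedra similar to $T$.

The examples of Section 1 show what the hypotheses do. Since $T_0$ is an 8-gentile with all dihedral angles $\le\pi/2$, the word "acute" in Theorem 1 cannot be replaced by "non-obtuse". And the tetrahedron with vertices $(\pm1,0,0)$, $(0,\pm\frac13,1)$ is not acute but satisfies (H), so Corollary 3 shows that it is not gentile; (H) is strictly weaker than acuteness.

## 3. Tiles along an edge of least dihedral angle

Why look at an edge of least angle? Because there is room for only one tile at a time.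

Let $T$, $K$, $e$ be as in Theorem 2, and let $W$ denote the wedge of angle $m<\pi/2$. It is the product of a planar sector of angle $m$ with the axis. A line through a point of the axis that lies in $W$ projects to a line or a point in the sector; the sector contains no line, so the only such line is the axis. In particular $W$ contains no half-space with that point in it, since a half-space contains a whole plane's worth of lines through a boundary point. At $x\in\operatorname{relint}e$ only finitely many tiles contain $x$, and the others near $x$ are finitely many closed sets that stay away from $x$. So the tangent cones at $x$ of the tiles containing $x$ have disjoint interiors and fill $W$.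

**(A)** Let $x\in\operatorname{relint}e$ lie in a tile of which $x$ is not a vertex. Then the tile's tangent cone at $x$ is all of $W$, the point $x$ is in the relative interior of an edge of the tile lying along $e$ with dihedral angle $m$, and no other tile contains $x$.

**Proof of (A).** The tangent cone is the whole space, a half-space, or a wedge of angle $\ge m$, and it is contained in $W$. Only the wedge is possible. Its axis is a line through $x$ in $W$, so it is the axis of $W$. In cross-section, a sector of angle $\ge m$ lies in a sector of angle $m$ with the same apex, so the two agree and the cone is $W$. Any other tile containing $x$ would have a tangent cone with interior points inside $W$, and would overlap this tile. $\blacksquare$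

We now show that Theorem 2 is all we need.

**Proof of Corollary 3 from Theorem 2.** The purpose of part 1 is to make the tiles so small that three of them are needed along an edge.

*Part 1.* Suppose $T$ satisfies (H) and has an $r$-gentiling with tiles $f_i(T)$, where $f_i$ is a similarity of ratio $\mu_i$. Since $r\ge2$, comparing volumes gives $\mu_i<1$. Replacing each tile $f_i(T)$ by the tiles $f_i(f_j(T))$, $j=1,\dots,r$, and iterating, we get gentilings of $T$ with arbitrarily small tiles. Let $e$ be an edge of $T$ with dihedral angle $m$, and choose a gentiling whose tiles all have diameter $<|e|/3$. Near each point of $\operatorname{relint}e$, $T$ coincides with a wedge of angle $m$ with axis along $e$, so (A) and Theorem 2 apply with $K=T$.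

Let $z_1,\dots,z_s$ be, in order along $e$, the tile vertices in $\operatorname{relint}e$. By (A), each point of $\operatorname{relint}e\setminus\{z_1,\dots,z_s\}$ lies in exactly one tile, and in the relative interior of an edge of that tile lying along $e$. The tiles are closed and finite in number, so each component of $\operatorname{relint}e\setminus\{z_1,\dots,z_s\}$ is a disjoint union of finitely many relatively closed sets, one per tile; by connectedness it lies in one tile. A tile has at most one edge on a given line, so the component lies in one tile edge, and its length is $<|e|/3$. The $s+1$ components have total length $|e|$, so $s+1\ge4$ and $s\ge3$.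

Let $\varepsilon\subset e$ be the tile edge containing the open segment $z_1z_2$; being closed it contains $z_1$ and $z_2$. If $z_1$ were in $\operatorname{relint}\varepsilon$, it would not be a vertex of that tile, and (A) would say that no other tile contains it; then $z_1$ would not be a tile vertex at all, a contradiction. The same holds for $z_2$. So $\varepsilon=z_1z_2\subset\operatorname{relint}e$, which contradicts Theorem 2.

*Part 2.* Let $e$ be the edge. A tile edge on the line of $e$ lies in $e$, by convexity of the polyhedron. As in part 1, each component of $\operatorname{relint}e$ minus the tile vertices lies in one tile edge, and a tile vertex in $\operatorname{relint}e$ is never in the relative interior of such an edge. So the edge is partitioned by the tile vertices in its relative interior into tile edges. If there were at least three, a middle one would lie in $\operatorname{relint}e$ and contradict Theorem 2.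

*Part 3.* Here $e$ is the axis, a line. By local finiteness a bounded piece of $e$ contains only finitely many tile vertices, so some point of $e$ is not a tile vertex. By (A) some tile has an edge on $e=\operatorname{relint}e$, which contradicts Theorem 2. $\blacksquare$

Theorem 1 follows from part 1, since acute tetrahedra satisfy (H). So it remains to prove Theorem 2.

## 4. The lune at an end of a tile edge

From here on suppose, for contradiction, that a tile $\tau$ has an edge $PQ\subset\operatorname{relint}e$.

**Step 1. Notation.** This step fixes names for everything about $\tau$. Let $P,Q,R,U$ be the vertices. By (A), applied at points of $\operatorname{relint}PQ$, the dihedral angle at $PQ$ is $m$ and the two faces at $PQ$ lie along the two bounding half-planes of $W$. Denote the dihedral angles by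
$$PQ:\ a=m,\quad RU:\ a',\quad PR:\ b,\quad QU:\ b',\quad PU:\ c,\quad QR:\ c'.$$
So a prime marks the opposite edge. By (H), $b,b',c,c'\in[a,\pi/2)$ and $a'\in[a,\pi/2]$. The vertex triangles have angles
$$P:(a,b,c),\quad Q:(a,b',c'),\quad R:(a',b,c'),\quad U:(a',b',c).$$
Their sides are denoted by the letter of the vertex with the opposite angle as index: $p_a,p_b,p_c$; $q_a,q_{b'},q_{c'}$; $r_{a'},r_b,r_{c'}$; $u_{a'},u_{b'},u_c$. For instance $p_a$ is the face angle $\angle RPU$, and $r_{a'}=\angle PRQ$. By (S2),
$$p_a,q_a<a,\qquad r_b<b,\quad r_{c'}<c',\quad u_{b'}<b',\quad u_c<c.\tag{2}$$
Swapping $P\leftrightarrow Q$ (with $b\leftrightarrow c'$, $c\leftrightarrow b'$) preserves the whole set-up, so we may assume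
$$p_a\le q_a.\tag{3}$$

**Step 2. The lune at $P$ is cut into vertex triangles.** This step turns the tiling near $P$ into a planar-looking picture on the sphere. The point $P$ lies in $\operatorname{relint}e$, and the directions at $P$ into $K$ form a lune $D$ of angle $m$ with apices $N$ (the direction of $Q$) and $S$. Every tile containing $P$ has $P$ as a vertex: a tile without this property would, by (A), be the only tile containing $P$, whereas $\tau$ contains $P$ and has it as a vertex. So $D$ is dissected into finitely many spherical triangles, each congruent to one of the four vertex triangles. All their angles are at least $m$ and at most $\pi/2$.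

One of them is the triangle $\Delta=NAB$ of $\tau$, where $A,B$ are the directions of $R,U$. Its angle at $N$ is $a=m$, so it fills the corner of $D$ at $N$, and $NA$, $NB$ lie on the two bounding semicircles. By (S3) they are shorter than $\pi/2$, so $A$ and $B$ are relative interior points of these semicircles. The angles of $\Delta$ at $A,B$ are $b,c$, and $|AB|=p_a$.

**Step 3. The triangles below $AB$.** This step describes what lies against $AB$ on the side away from $N$, which we call "below". Let $G$ be the great circle through $A,B$. It meets the two bounding great circles of $D$ in $\pm A$ and $\pm B$. The lune $D$ contains no antipodal pair except the apices, since such a pair spans a line in $W$ through the apex point; so $-A,-B\notin D$, and $G$ meets $\partial D$ only in $A,B$. The shorter open arc of $G$ between $A$ and $B$ is a side of $\Delta$ and lies in $D$; the longer one contains $-A\notin D$ and does not meet $\partial D$, so it is outside $D$. Hence $G\cap D$ is exactly the arc $AB$.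

Take a point $y$ of $AB$, other than $A,B$, that is not a vertex of the dissection. It is interior to $D$. Near $y$ the triangle $\Delta$ fills the half above $AB$, and every other triangle containing $y$ fills at least a half near $y$. So there is exactly one other triangle at $y$; it fills the half below, and it has a side along $G$ through $y$. This side lies in $G\cap D=AB$. The sides obtained this way lie on the same side of $AB$, so they cannot overlap, and they cover all but finitely many points of $AB$, hence all of it, being closed. A triangle has only one side on $G$. So the arc $AB$ is partitioned into sides, called bases, of distinct triangles $t_1,\dots,t_k$, $k\ge1$, lying below. Order them from $A=X_0$ to $B=X_k$, with $t_i$ having base $X_{i-1}X_i$. Let $\lambda_i,\rho_i$ be the angles of $t_i$ at $X_{i-1},X_i$, and $\delta_i$ the third angle, opposite the base. Every base has length $\le p_a$.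

**Step 4. Angles at $A$ and $B$.** This step extracts the first inequalities. The angles of the triangles at $A$ sum to $\pi$, since $A$ is a relative interior point of a bounding semicircle. A triangle with $A$ in the relative interior of a side would contribute $\pi$ and leave no room for $\Delta$; so every triangle at $A$ has $A$ as a vertex. As $b<\pi/2$ and $\lambda_1\le\pi/2$, we have $b+\lambda_1<\pi$, so there is a third triangle at $A$, with angle $\ge m$. The same holds at $B$. Thus
$$b+\lambda_1\le\pi-m,\qquad c+\rho_k\le\pi-m.\tag{4}$$
Since $\lambda_1,\rho_k\ge m$, we get $b,c\le\pi-2m$. The point $Q$ also lies in $\operatorname{relint}e$, and Steps 2 to 4 at $Q$ do not use (3); there they give $b',c'\le\pi-2m$. So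
$$b,\ c,\ b',\ c'\ \le\ \pi-2a.\tag{5}$$

*The regular tetrahedron.* This already settles the most familiar case. If all dihedral angles equal $\theta=\arccos\frac13$, the angles at $A$ are all $\theta$ and sum to $\pi$. But $\theta>\pi/3$, and $2\theta<\pi$, so neither two nor three or more copies of $\theta$ make $\pi$, and one copy does not either. More generally, (5) and $b\ge a$ give $3a\le\pi$: a tetrahedron with (H) and $m>\pi/3$ is excluded at this point.

## 5. Counting angles along $AB$, and the limit of the count

The natural next move is to do at all the points $X_i$ what we just did at the two ends, and to add up.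

**Lemma 4.** If all base angles $\lambda_j,\rho_j$ are $<\pi/2$, then some $t_i$ has $\lambda_i+\rho_i<\pi-m$, and therefore $\delta_i>m$.

**Proof.** At $X_i$ with $0<i<k$, the angles below $AB$ sum to $\pi$, while $\rho_i+\lambda_{i+1}<\pi$. So there is a further triangle below $AB$ at $X_i$. It does not have $X_i$ in the relative interior of a side, which would contribute $\pi$, so $X_i$ is a vertex of it and its angle there is $\ge m$. Thus $\rho_i+\lambda_{i+1}\le\pi-m$. Adding these $k-1$ inequalities to the two in (4),
$$b+c+\sum_{i=1}^k(\lambda_i+\rho_i)\le(k+1)(\pi-m).$$
By (S1) for $\Delta$, $b+c>\pi-a=\pi-m$. Hence $\sum_i(\lambda_i+\rho_i)<k(\pi-m)$, and some $\lambda_i+\rho_i<\pi-m$. By (S1) for $t_i$, $\delta_i>\pi-\lambda_i-\rho_i>m$. $\blacksquare$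

So some $t$ below $AB$ has a short base, of length $\le p_a$, opposite an angle $\delta>a$. In how many cases is this a contradiction by (S1)?

*Tetrahedra with equal opposite edges.* Suppose opposite edges of $T$ have equal lengths; alternate vertices of a rectangular box give examples. Then $(P\,Q)(R\,U)$ and $(P\,R)(Q\,U)$ preserve all distances, so they come from isometries of the tetrahedron. Hence $a=a'$, $b=b'$, $c=c'$, and all four vertex triangles are congruent, with angles $a,b,c$. Under (H) all these are $<\pi/2$, so Lemma 4 applies. Its triangle $t$ has angles $a,b,c$ and a base opposite an angle $>a$; by (S1) its base is longer than $p_a$, a contradiction. So for these tetrahedra counting alone is enough.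

*Where it stops.* In general $t$ may be a copy of $P$, $Q$, $R$ or $U$, by which we mean a triangle congruent to the vertex triangle at that vertex. The first two are impossible:

* $t$ is not a copy of $P$: a side of $P$ opposite an angle $>a$ is longer than $p_a$.
* $t$ is not a copy of $Q$: a side of $Q$ opposite an angle $>a$ is longer than $q_a\ge p_a$, by (3).

But (S1) compares sides of one and the same triangle. The triangle at $R$ has no angle named $a$, and nothing so far prevents, say, $r_{a'}\le p_a$ although $a'>a$. This does occur. Take edge lengths $PQ=20$, $RU=19$, $PR=QR=22$, $PU=QU=18$. To build it, put $P,Q=(\pm10,0,0)$ and $R,U$ in the plane through the origin perpendicular to $PQ$, at distances $\sqrt{384}\approx19.6$ and $\sqrt{224}\approx15.0$ from the origin and $19$ from each other. The planar cosine law gives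
$$\cos p_a=\tfrac{149}{264},\quad\cos p_b=\tfrac59,\quad\cos p_c=\tfrac5{11},\quad\cos r_{a'}=\tfrac{71}{121},\quad\cos r_b=\cos r_{c'}=\tfrac{521}{836}.$$
The spherical cosine law for sides, $\cos A=\frac{\cos s_A-\cos s_B\cos s_C}{\sin s_B\sin s_C}$, then gives $a\approx65.1^\circ$, $b=c'\approx66.0^\circ$, $c=b'\approx78.2^\circ$ from the triangle at $P$ and the symmetry $P\leftrightarrow Q$, and $a'\approx71.1^\circ$ from the triangle at $R$. So this tetrahedron is acute, $PQ$ carries the least angle, $p_a=q_a$ and $a'>a$; yet $\frac{71}{121}\approx0.587>\frac{149}{264}\approx0.564$, so
$$r_{a'}\approx54.1^\circ<p_a\approx55.6^\circ .$$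
(It is excluded all the same, since $3a>\pi$. The point is that no comparison between $R$ and $P$ is available from the angles $a'>a$ alone.)

## 6. Face sums couple the four vertex triangles

What links $R$ and $U$ to $P$ and $Q$? So far we have treated the four vertex triangles as if they were unrelated, apart from sharing angles. But they come from one Euclidean tetrahedron, so their sides, the face angles, are tied together: in each face they sum to $\pi$. The faces $PQR$, $PQU$, $PRU$, $QRU$ give, in this order,
$$\begin{aligned}p_c+q_{b'}+r_{a'}&=\pi, & p_b+q_{c'}+u_{a'}&=\pi,\\ p_a+r_{c'}+u_{b'}&=\pi, & q_a+r_b+u_c&=\pi.\end{aligned}\tag{6}$$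
Combined with (5), this rules out most copies of $R$ and $U$ at once, and will rule out the last by an estimate.

**Step 5. No $t_j$ is a copy of $R$ with base $r_b$ or $r_{c'}$, nor a copy of $U$ with base $u_{b'}$ or $u_c$.** This step removes four of the six possible bases, and it also supplies the hypothesis of Lemma 4. The base of $t_j$ is $\le p_a<a$, and $q_a<a$. By (6), (5) and (2), the four cases give:

* base $r_b$: $u_c=\pi-q_a-r_b>\pi-2a\ge c>u_c$;
* base $r_{c'}$: $u_{b'}=\pi-p_a-r_{c'}>\pi-2a\ge b'>u_{b'}$;
* base $u_{b'}$: $r_{c'}=\pi-p_a-u_{b'}>\pi-2a\ge c'>r_{c'}$;
* base $u_c$: $r_b=\pi-q_a-u_c>\pi-2a\ge b>r_b$.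

Each is a contradiction.

**Step 6. One case is left.** This step applies the count. By Step 5 each $t_j$ is a copy of $P$ or $Q$, or of $R$ with base $r_{a'}$ (base angles $b,c'$), or of $U$ with base $u_{a'}$ (base angles $b',c$). In all cases its base angles are among $a,b,c,b',c'$, hence $<\pi/2$. So Lemma 4 applies, also when $a'=\pi/2$. Let $t$ be the triangle it provides: its base is $\le p_a$, its base angles sum to less than $\pi-a$, and $\delta>a$. We saw in Section 5 that $t$ is not a copy of $P$ or $Q$. So $t$ is a copy of $R$ with base $r_{a'}$ or of $U$ with base $u_{a'}$. The relabelling $R\leftrightarrow U$, $b\leftrightarrow c$, $b'\leftrightarrow c'$ fixes $P$, $Q$, $p_a$, $q_a$ and preserves everything, including (3), so assume the former. We record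
$$r:=r_{a'}\le p_a,\qquad b+c'<\pi-a.\tag{7}$$

## 7. The inequality $r_{a'}\le p_a$ contradicts the angle bounds

By (6), $r=\pi-p_c-q_{b'}$. We bound $r$ from below, using $b+c'<\pi-a$, and $p_a$ from above, using either $p_a<a$ or (5), and compare. Put $x=\cos a\in(0,1)$.

**Step 7. Lower bound for $r$.** The goal is to bound $\cos r$ from above in terms of $x$ only. Let
$$X=\cot a\cot b>0,\qquad Y=\cot a\cot c'>0,\qquad Z=\tfrac12(X+Y).$$
By (1) in the triangles at $P$ and $Q$, and $\cos c,\cos b'>0$,
$$\cos p_c=\frac{\cos c+\cos a\cos b}{\sin a\sin b}>X,\qquad\cos q_{b'}=\frac{\cos b'+\cos a\cos c'}{\sin a\sin c'}>Y.$$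
So $X,Y<1$, and by (6), $\pi-r=p_c+q_{b'}<\arccos X+\arccos Y$. Since $\arccos=\frac\pi2-\arcsin$ and $\arcsin$ is convex on $[0,1]$,
$$r>\arcsin X+\arcsin Y\ge2\arcsin Z.\tag{8}$$

Next we bound $Z$ from below. We have $0<b+c'<\pi-a<\pi$ and $\cot$ is decreasing on $(0,\pi)$, so
$$\frac{\cot b\cot c'-1}{\cot b+\cot c'}=\cot(b+c')>-\cot a .$$
The denominator is positive, so $(\cot b+\cot c')\cot a+\cot b\cot c'>1$. In terms of $X,Y$ this says $X+Y+\tan^2\!a\;XY>1$. Since $XY\le Z^2$ and $\tan^2a=\frac{1-x^2}{x^2}$,
$$2Z+\frac{1-x^2}{x^2}Z^2>1.$$
The left side is increasing in $Z>0$, and at $Z=\frac x{1+x}$ it equals $\frac{2x}{1+x}+\frac{1-x^2}{(1+x)^2}=\frac{2x}{1+x}+\frac{1-x}{1+x}=1$. So $Z>\frac x{1+x}$.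

By (8), (7) and (2), $2\arcsin Z<r\le p_a<a<\pi/2$. Taking cosines, and using $\cos(2\arcsin Z)=1-2Z^2$,
$$\cos p_a\le\cos r<1-2Z^2<1-\frac{2x^2}{(1+x)^2}.\tag{9}$$

**Step 8. Contradiction if $a<\pi/4$.** Here the crude bound $p_a<a$ is enough. It gives $\cos p_a>x>1/\sqrt2$. Now
$$x-1+\frac{2x^2}{(1+x)^2}=\frac{(x-1)(1+x)^2+2x^2}{(1+x)^2}=\frac{x^3+3x^2-x-1}{(1+x)^2}.$$
The numerator is $(3x^2-1)-(x-x^3)$, where $3x^2-1>\frac12$ and $x-x^3=x(1-x^2)<\frac12$, because $x<1$ and $1-x^2<\frac12$. So it is positive, and $\cos p_a>x>1-\frac{2x^2}{(1+x)^2}$. This contradicts (9).

**Step 9. Contradiction if $a\ge\pi/4$.** Here we use (5) instead, to make $p_a$ small. We have $0<b,c\le\pi-2a$, and $\pi-2a\in(0,\pi/2]$. So the monotonicity in (S3) allows us to replace both $b$ and $c$ by $\pi-2a$ in formula (1) for $\cos p_a$. (The numbers $a,\pi-2a,\pi-2a$ need not be the angles of a triangle; only the function on the right of (1) matters.) Put $\kappa=\cos(\pi-2a)=1-2x^2$, so that $1-\kappa^2=4x^2(1-x^2)$. Then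
$$\cos p_a\ge\frac{x+\kappa^2}{1-\kappa^2}=\frac{4x^4-4x^2+x+1}{4x^2(1-x^2)}=\frac{(1+x)(4x^3-4x^2+1)}{4x^2(1-x)(1+x)}=\frac{4x^3-4x^2+1}{4x^2(1-x)}.$$
Subtracting $1$ gives $\frac{8x^3-8x^2+1}{4x^2(1-x)}$. Therefore
$$\cos p_a-\Bigl(1-\frac{2x^2}{(1+x)^2}\Bigr)\ge\frac{(8x^3-8x^2+1)(1+x)^2+8x^4(1-x)}{4x^2(1-x)(1+x)^2}.$$
Expand the numerator:
$$(8x^5+8x^4-8x^3-7x^2+2x+1)+(8x^4-8x^5)=16x^4-8x^3-7x^2+2x+1,$$
and $(4x^2-x-1)^2=16x^4-8x^3+x^2-8x^2+2x+1$ is the same polynomial. So
$$\cos p_a-\Bigl(1-\frac{2x^2}{(1+x)^2}\Bigr)\ge\frac{(4x^2-x-1)^2}{4x^2(1-x)(1+x)^2}\ge0,$$
which contradicts (9), where the inequality is strict. This proves Theorem 2, and with it Corollary 3 and Theorem 1. $\blacksquare$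

There is no slack in the comparison of Step 9. The square vanishes at $x=\frac{1+\sqrt{17}}8\approx0.640$, that is, at $a\approx50.2^\circ$, which is in the range $a\ge\pi/4$. At this value the two bounds coincide, and the contradiction comes only from the strict inequalities in Step 7, such as $\cos c,\cos b'>0$ and $b+c'<\pi-a$.
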